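# Correct diagrams and Suslin ccc forcing

## 1. Two coins and a forcing on top

Toss two coins. The four outcomes $hh,ht,th,tt$ are the atoms of a Boolean algebra $\mathbb A_{0\lor1}$ with 16 elements. Let $a=hh+ht$ ("the first coin shows heads") and $b=hh+th$ ("the second coin shows heads"), and put
$$\mathbb A_{0\land1}=\{\mathbb 0,\mathbb 1\},\qquad \mathbb A_0=\{\mathbb 0,a,-a,\mathbb 1\},\qquad \mathbb A_1=\{\mathbb 0,b,-b,\mathbb 1\}.$$
Each of the products $a\cdot b$, $a\cdot(-b)$, $(-a)\cdot b$, $(-a)\cdot(-b)$ is an atom. So no consistent statement about the first coin contradicts a consistent statement about the second.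

Now glue the coins together so that two heads are impossible: let $\mathbb A_{0\lor 1}$ have only the atoms $ht,th,tt$, with $a=ht$ and $b=th$. Then $a\ne\mathbb 0$ and $b\neq\mathbb 0$, but $a\cdot b=\mathbb 0$. Each coin on its own looks free, yet they conflict, and the common part $\{\mathbb 0,\mathbb 1\}$ of the two algebras contains no information that explains the conflict.

The notion that separates the two situations is the following. All Boolean algebras in these notes are complete (cBa's), and $\mathbb A'<\!\!\circ\;\mathbb A$ means that $\mathbb A'$ is a complete subalgebra of $\mathbb A$. The projection $h_{\mathbb A,\mathbb A'}:\mathbb A\to\mathbb A'$ is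
$$h_{\mathbb A,\mathbb A'}(a)=\prod\{a'\in\mathbb A':a'\ge a\},$$
the least element of $\mathbb A'$ above $a$. It records all that $\mathbb A'$ can say about $a$.

**Definition (correct diagram).** A diagram $\bar{\mathbb A}=\langle\mathbb A_{0\land1},\mathbb A_0,\mathbb A_1,\mathbb A_{0\lor1}\rangle$ of cBa's with $\mathbb A_{0\land1}<\!\!\circ\;\mathbb A_i<\!\!\circ\;\mathbb A_{0\lor1}$ for $i=0,1$ is *correct* if for all $a_0\in\mathbb A_0$, $a_1\in\mathbb A_1$: whenever $h_{0,0\land1}(a_0)\cdot h_{1,0\land1}(a_1)\ne\mathbb 0$, then $a_0\cdot a_1\neq\mathbb 0$ in $\mathbb A_{0\lor1}$. Here $h_{i,0\land1}=h_{\mathbb A_i,\mathbb A_{0\land1}}$.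

In words: two elements conflict only if the common part already sees a conflict. For $\mathbb A_{0\land1}=\{\mathbb 0,\mathbb 1\}$ every nonzero element has projection $\mathbb 1$, so correctness says that nonzero elements of $\mathbb A_0$ and $\mathbb A_1$ always meet. The four-atom diagram is correct and the three-atom diagram is not.

Now let $\mathbb P$ be a forcing notion and force with $\mathbb P$ after the coins. A generic filter for a finite algebra picks an atom and adds nothing new, so $\mathbb E_i=\mathbb A_i\star\mathrm{r.o.}(\mathbb P)$ is the algebra of functions from the atoms of $\mathbb A_i$ to $\mathrm{r.o.}(\mathbb P)$. For the four-atom diagram, $\mathbb E_{0\land1}=\mathrm{r.o.}(\mathbb P)$, an element of $\mathbb E_0$ is a pair $e_0=(q_a,q_{-a})$, an element of $\mathbb E_1$ is a pair $e_1=(q'_b,q'_{-b})$, and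
$$h(e_0)=q_a+q_{-a},\qquad h(e_1)=q'_b+q'_{-b}.$$
If $h(e_0)\cdot h(e_1)\neq\mathbb 0$, distributivity gives $u\in\{a,-a\}$ and $v\in\{b,-b\}$ with $q_u\cdot q'_v\ne\mathbb 0$. The value of $e_0\cdot e_1$ at the atom $u\cdot v$ is $q_u\cdot q'_v\ne\mathbb 0$. So the new diagram $\bar{\mathbb E}=\langle\mathbb E_{0\land1},\mathbb E_0,\mathbb E_1,\mathbb E_{0\lor1}\rangle$ is again correct.

The same computation works for every finite correct diagram. If $h(e_0)\cdot h(e_1)\neq \mathbb 0$, there are an atom $u$ of $\mathbb A_{0\land1}$ and atoms $w_i\le u$ of $\mathbb A_i$ with $e_0(w_0)\cdot e_1(w_1)\ne\mathbb 0$. As $h(w_0)=h(w_1)=u$, correctness gives an atom $w\le w_0\cdot w_1$ of $\mathbb A_{0\lor1}$, and $e_0\cdot e_1$ is nonzero at $w$.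

With infinite algebras the situation changes, because $\mathbb A_0$ and $\mathbb A_1$ add new reals, and if $\mathbb P$ is given by a *definition*, each extension computes its own version of $\mathbb P$ with new conditions. The question, posed in Joerg Brendle, "Shattered Iterations", arXiv:2302.05069 (2023), is to prove or disprove the following.

> Let $\mathbb P$ be a Borel (or Suslin) ccc forcing and assume $\bar{\mathbb A}$ is correct. Then so is $\bar{\mathbb E}$, where $\mathbb E_i=\mathbb A_i\star\mathrm{r.o.}(\dot{\mathbb P})$.

The conclusion is known for Hechler forcing and for random forcing. We shall see that the statement is false, already for a Borel $\mathbb P$ over a diagram of Cohen algebras. Then we see a broad class for which it is true, and how exact that class is. Everything is in ZFC.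

## 2. Projections, iterations and definable forcing

We write $\parallel$ for "compatible" and $\perp$ for "incompatible".

**Projections.** Let $\mathbb A'<\!\!\circ\;\mathbb A$, $h=h_{\mathbb A,\mathbb A'}$, $a\in\mathbb A$ and $c\in\mathbb A'$. Then
$$c\cdot a\ne\mathbb 0\iff c\cdot h(a)\neq\mathbb 0,\tag{1}$$
$$h(c\cdot a)=c\cdot h(a).\tag{2}$$
For (1): $c\cdot a=\mathbb 0$ iff $a\le -c$ iff $h(a)\le -c$, because $-c\in\mathbb A'$. For (2): $h$ preserves joins, so $h(a)=h(c\cdot a)+h(-c\cdot a)$. The first summand is below $c$ and the second below $-c$. Multiply by $c$.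

**Definition (Suslin ccc forcing).** A *Suslin ccc forcing* is a ccc forcing $\mathbb P$ whose underlying set is a $\Sigma^1_1$ set of reals, and whose order and incompatibility relations are $\Sigma^1_1$. It is *Borel* if these sets are Borel. (We say *Suslin forcing* if the ccc is not required.)

The simplest example is Cohen forcing $2^{<\omega}$, coded in the reals. A more interesting one, to which we return, is the set of all finite partial functions from $2^\omega$ to $2$.

We use two textbook theorems. Mostowski: $\boldsymbol\Sigma^1_1$ and $\boldsymbol\Pi^1_1$ statements are absolute between a model and its generic extensions. Shoenfield: so are $\boldsymbol\Sigma^1_2$ and $\boldsymbol\Pi^1_2$ statements. For example, "$\le$ is a preorder" and "$\perp$ is the complement of compatibility" are $\boldsymbol\Pi^1_2$, so the definition of a Suslin forcing still defines a forcing notion in any extension, and compatibility of two given conditions does not depend on the extension. Write $\dot{\mathbb P}$ for the name of the reinterpreted forcing.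

**Iterations.** An element of $\mathbb A\star\mathrm{r.o.}(\dot{\mathbb P})$ is an $\mathbb A$-name for an element of $\mathrm{r.o.}(\dot{\mathbb P})$, with names identified if they are forced to be equal. The Boolean operations are computed in the extension. A pair $(a,\dot q)$, with $a\in\mathbb A\setminus\{\mathbb 0\}$ and $\dot q$ a name for a member of $\dot{\mathbb P}$, stands for the element that is $\dot q$ if $a$ is in the generic filter and $\mathbb 0$ otherwise. Such pairs are dense. Computing products in the extension, we get
$$(a_0,\dot q_0)\cdot(a_1,\dot q_1)\neq\mathbb 0\iff\text{some nonzero }a\le a_0\cdot a_1\text{ forces }\dot q_0\parallel\dot q_1.\tag{3}$$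
Also, if $(a,\dot q)\le(b,\dot p)$, then $a\le b$ and $a\Vdash\dot q\parallel\dot p$.

In our setting put $\mathbb E_i=\mathbb A_i\star\mathrm{r.o.}(\dot{\mathbb P})$ for $i\in\{0\land1,0,1,0\lor1\}$. It is part of the setup that the embeddings of $\bar{\mathbb A}$ induce complete embeddings $\mathbb E_j<\!\!\circ\;\mathbb E_i$, given on pairs by $(a,\dot q)\mapsto(a,\dot q)$. The reason is that a maximal antichain of $\mathbb P$ in the smaller extension is countable, say $\{p_n:n\in\omega\}$. "Every $q\in\mathbb P$ satisfies $q\not\perp p_n$ for some $n$" is $\boldsymbol\Pi^1_1$, so the antichain stays maximal in the larger extension. By this convention, (3) may be used when $(a_0,\dot q_0)$ and $(a_1,\dot q_1)$ come from different algebras in the diagram: one computes in a larger one.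

We say that $\mathbb P$ *preserves correctness* if $\bar{\mathbb E}$ is correct for every correct $\bar{\mathbb A}$.

## 3. Coloring the classes of an equivalence relation

Let $E$ be a Borel equivalence relation on $2^\omega$; it remains one in every extension, because this is a $\boldsymbol\Pi^1_1$ statement about a Borel code.

**Definition (the forcing $\mathbb P_E$).** Conditions are finite partial functions $p:2^\omega\rightharpoonup2$ such that $x,y\in\mathrm{dom}(p)$ and $xEy$ imply $p(x)=p(y)$. The order is $q\le p$ iff $q\supseteq p$.

A condition is a finite amount of information about a $2$-coloring of the $E$-classes. If $E$ is equality, we get all finite partial functions from $2^\omega$ to $2$. If $E$ has a single class, a nonempty condition is a finite constant function.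

**$\mathbb P_E$ is Borel.** Code $p$ by the lexicographically increasing enumeration of its domain together with its values. Then $\mathbb P_E$ is a Borel subset of $\bigsqcup_n(2^\omega\times2)^n$, and $\le$ is Borel. Moreover
$$p\perp q\iff\exists x\in\mathrm{dom}(p)\ \exists y\in\mathrm{dom}(q)\ \bigl(xEy\wedge p(x)\neq q(y)\bigr).\tag{4}$$
If the right side fails, then $p\cup q$ is a condition (for $x=y$ it gives that $p\cup q$ is a function). If it holds, no condition extends both. So $\perp$ is Borel too.

**$\mathbb P_E$ is ccc.** Let $\hat p$ be the finite partial function from $2^\omega/E$ to $2$ induced by $p$. By (4), $p\parallel q$ iff $\hat p\cup\hat q$ is a function. Given $\langle p_\alpha:\alpha<\omega_1\rangle$, the $\Delta$-system lemma lets us thin out so that the domains of the $\hat p_\alpha$ form a $\Delta$-system with a finite root. There are only finitely many functions from the root to $2$, so we may assume that the $\hat p_\alpha$ agree on it. The remaining conditions are pairwise compatible. This argument works in every model containing a code of $E$.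

**Equality: one-point conditions.** Let $E$ be equality, let $\bar{\mathbb A}$ be correct with $\mathbb A_{0\land1}=\{\mathbb 0,\mathbb 1\}$, and take the simplest elements that could conflict: $e_0=(a_0,\{(\dot x_0,0)\})$ and $e_1=(a_1,\{(\dot x_1,1)\})$, where $\dot x_i$ is an $\mathbb A_i$-name for a real. Suppose $h(e_0)\cdot h(e_1)\ne\mathbb 0$. We try to show $e_0\cdot e_1\neq\mathbb 0$.

Suppose $e_0\cdot e_1=\mathbb 0$. By (3) and (4), $a_0\cdot a_1\Vdash\dot x_0=\dot x_1$. Given $n$, let $a_0'\le a_0$ decide $\dot x_0{\restriction}n=s$ and let $a_1'\le a_1$ decide $\dot x_1{\restriction}n=t$. Then $a_0'\cdot a_1'\neq\mathbb 0$ by correctness, so $s=t$. This holds for every choice of $a_0'$ and $a_1'$, so $a_0$ and $a_1$ already decide all initial segments, in the same way: there is $z\in V$ with $a_i\Vdash\dot x_i=z$ for $i=0,1$. Now choose $p\in\mathbb P$ in $V$ below $h(e_0)\cdot h(e_1)$ and $p'\le p$ with $z\in\mathrm{dom}(p')$. By (1), $p'$ is compatible with both $e_0$ and $e_1$. But if $p'(z)=1$ it is incompatible with $e_0$, and if $p'(z)=0$ it is incompatible with $e_1$. This contradiction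 finishes the case.

**Where this stops for general $E$.** Run the argument for $\mathbb P_E$. The assumption $e_0\cdot e_1=\mathbb 0$ now gives only $a_0\cdot a_1\Vdash\dot x_0E\dot x_1$. The next step used that two different finite pieces $s\ne t$, one from each side, certify $\dot x_0\neq\dot x_1$. For this we need finite information to refute the relation. Consider
$$xE_0y\iff x(n)=y(n)\text{ for all but finitely many }n.$$
No pair of initial segments of $x$ and $y$ ever refutes $xE_0y$. So the hope of deducing that $\dot x_0$ and $\dot x_1$ are equivalent to a real of $V$ has nothing to rest on. This tells us what to build: a correct diagram which forces two reals, new on each side, to be $E_0$-equivalent.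

## 4. Two Cohen reals with the same tail

Let $\mathbb C$ be the regular open algebra of $2^\omega$. Let $Q\subseteq2^\omega$ be the countable group of sequences with finite support, where $+$ is coordinatewise addition mod 2. Thus $xE_0y$ iff $x=y+r$ for some $r\in Q$. For $b\in\mathbb C$ and $r\in Q$ let $b+r=\{x+r:x\in b\}$.

**The diagram $\bar{\mathbb A}^*$.** Let $\mathbb A_{0\lor1}=\mathbb C^Q$ with coordinatewise operations, and
$$\varepsilon_0(b)(r)=b,\qquad\varepsilon_1(b)(r)=b+r\qquad(b\in\mathbb C,\ r\in Q).$$
Put $\mathbb A_i=\varepsilon_i[\mathbb C]$ and $\mathbb A_{0\land1}=\{\mathbb 0,\mathbb 1\}$. Translation by $r$ is an automorphism of $\mathbb C$, so $\varepsilon_0,\varepsilon_1$ are injective complete homomorphisms, and $\mathbb A_{0\land1}<\!\!\circ\;\mathbb A_i<\!\!\circ\;\mathbb A_{0\lor1}$.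

The coordinate $r$ says by which finite change the second real differs from the first. Neither $\mathbb A_0$ nor $\mathbb A_1$ knows $r$.

**Step 1. Correctness of $\bar{\mathbb A}^*$.** As the meet is $\{\mathbb 0,\mathbb 1\}$, we must show $\varepsilon_0(b_0)\cdot\varepsilon_1(b_1)\ne\mathbb 0$ for nonzero $b_0,b_1\in\mathbb C$. Pick $n$ and $s,t\in2^n$ with $[s]\subseteq b_0$ and $[t]\subseteq b_1$, and let $r\in Q$ with $r{\restriction}n=s+t$. Then $[t]+r=[s]$, so the $r$-th coordinate $b_0\cdot(b_1+r)$ contains $[s]$. For instance, if $s=011$ and $t=110$, then $r=101000\dots$ works.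

**Step 2. The generic reals and their relation.** Let $G$ be $\mathbb A_{0\lor1}$-generic over $V$ and
$$c_i=\bigcup\{s\in2^{<\omega}:\varepsilon_i([s])\in G\}\qquad(i=0,1).$$
Since $\varepsilon_i$ is a complete embedding, $c_i\in V[G\cap\mathbb A_i]$ is Cohen over $V$. Let $1_r\in\mathbb C^Q$ be $\mathbb 1$ at the coordinate $r$ and $\mathbb 0$ elsewhere. The $1_r$ form a maximal antichain, so exactly one of them is in $G$. For this $r$ and $t\in2^n$,
$$\varepsilon_1([t])\cdot1_r=\varepsilon_0([t+r{\restriction}n])\cdot1_r,$$
because both sides are $[t]+r=[t+r{\restriction}n]$ at $r$ and $\mathbb 0$ elsewhere. Hence $t\subset c_1$ iff $t+r{\restriction}n\subset c_0$, so $c_0=c_1+r$. This shows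
$$\Vdash_{\mathbb A_{0\lor1}}\dot c_0\,E_0\,\dot c_1.\tag{5}$$

**Step 3. Novelty on each side.** If $z\in V\cap2^\omega$ and $xE_0z$, then $x=z+r$ for some $r\in Q$, so $x\in V$. As $c_i\notin V$,
$$\Vdash_{\mathbb A_i}\dot c_i\text{ is not }E_0\text{-equivalent to any ground model real}\qquad(i=0,1).\tag{6}$$

## 5. Opposite colors on one class

The passage from (5) and (6) to a failure of correctness will be needed for three relations, so we isolate it.

**Lemma 1.** Let $E$ be a Borel equivalence relation on $2^\omega$, let $\bar{\mathbb A}$ be a diagram with $\mathbb A_{0\land1}=\{\mathbb 0,\mathbb 1\}$, and let $\dot x_i$ be an $\mathbb A_i$-name for an element of $2^\omega$ $(i=0,1)$ such that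

 (i) $\Vdash_{\mathbb A_{0\lor1}}\dot x_0E\dot x_1$, and

 (ii) $\Vdash_{\mathbb A_i}$ "$\dot x_i$ is not $E$-equivalent to any ground model real" for $i=0,1$.

Then $\bar{\mathbb E}$ with $\mathbb E_i=\mathbb A_i\star\mathrm{r.o.}(\dot{\mathbb P}_E)$ is not correct.

*Proof.* Let $\dot p_0=\{(\dot x_0,0)\}$, $\dot p_1=\{(\dot x_1,1)\}$ and $e_i=(\mathbb 1,\dot p_i)\in\mathbb E_i$. Note $\mathbb E_{0\land1}=\mathrm{r.o.}(\mathbb P_E)$, computed in $V$.

**Step 1. The projections carry no information: $h_{\mathbb E_i,\mathbb E_{0\land1}}(e_i)=\mathbb 1$.** Otherwise choose $p\in\mathbb P_E\cap V$ below $-h(e_i)$. By (1), $(\mathbb 1,\check p)\cdot(\mathbb 1,\dot p_i)=\mathbb 0$ in $\mathbb E_i$. But $\mathrm{dom}(p)\subseteq V$, so by (ii) it is forced that no element of $\mathrm{dom}(\check p)$ is $E$-equivalent to $\dot x_i$. By (4), $\Vdash_{\mathbb A_i}\check p\parallel\dot p_i$, which contradicts (3).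

**Step 2. The elements conflict: $e_0\cdot e_1=\mathbb 0$ in $\mathbb E_{0\lor1}$.** By (i), the class of $\dot x_0$ gets color $0$ from $\dot p_0$ and color $1$ from $\dot p_1$, so $\Vdash_{\mathbb A_{0\lor1}}\dot p_0\perp\dot p_1$ by (4). Now use (3).

Thus $h(e_0)\cdot h(e_1)=\mathbb 1\neq\mathbb 0$ but $e_0\cdot e_1=\mathbb 0$. $\blacksquare$

**Theorem 1.** $\bar{\mathbb A}^*$ is correct, but $\bar{\mathbb E}$ with $\mathbb E_i=\mathbb A_i\star\mathrm{r.o.}(\dot{\mathbb P}_{E_0})$ is not. Hence the statement of Section 1 is false, even for Borel ccc forcing.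

*Proof.* Correctness is Step 1 of Section 4. By (5) and (6), Lemma 1 applies to $E=E_0$ and $\dot x_i=\dot c_i$. By Section 3, $\mathbb P_{E_0}$ is a Borel ccc forcing. $\blacksquare$

## 6. A criterion over the meet algebra

For which $\mathbb P$ is correctness preserved? To prove such results it is convenient to force with the meet algebra first. Write $\mathbb B=\mathbb A_{0\land1}$ and $h$ for all projections to the meet algebra. This is unambiguous: the projection from $\mathbb A_{0\lor1}$ to $\mathbb B$ restricts to the one from $\mathbb A_i$.

**Definition (quotient).** For a $\mathbb B$-generic filter $G$ over $V$ and $i\in\{0,1,0\lor1\}$ let $\mathbb A_i/G=\{a\in\mathbb A_i:h(a)\in G\}$, with the order of $\mathbb A_i$.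

If $\mathbb B=\{\mathbb 0,\mathbb 1\}$, this is $\mathbb A_i\setminus\{\mathbb 0\}$. If $\mathbb A$ is the algebra of two coins and $\mathbb B=\{\mathbb 0,b,-b,\mathbb 1\}$ with $G=\{b,\mathbb 1\}$, then $\mathbb A/G$ consists of the $a$ with $h(a)\ge b$, that is, those with $a\cdot b\neq\mathbb 0$.

**The generic filters of a quotient.** The $\mathbb A_i/G$-generic filters over $V[G]$ are exactly the $\mathbb A_i$-generic filters $G_i$ over $V$ with $G_i\cap\mathbb B=G$. This is a textbook fact; here is the argument.

Let $G_i$ be $\mathbb A_i$-generic with $G_i\cap\mathbb B=G$. Then $G_i\subseteq\mathbb A_i/G$, since $h(a)\ge a$. Let $D\in V[G]$ be dense in $\mathbb A_i/G$, without loss of generality open, with name $\dot D$, and let $b\in G$ force this. In $V$, the set $D'=\{a\in\mathbb A_i\setminus\{\mathbb 0\}:h(a)\Vdash_{\mathbb B}a\in\dot D\}$ is dense below $b$. Indeed, for nonzero $a\le b$, the element $h(a)\le b$ forces that some $a'\le a$ is in $\dot D$. So there are $a'\le a$ and a nonzero $b'\le h(a')$ forcing $a'\in\dot D$. By (2), $h(b'\cdot a')=b'$, and $b'$ forces $b'\cdot a'\in\dot D$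 by openness. So $b'\cdot a'\in D'$. Hence there is $a\in G_i\cap D'$, and $h(a)\in G$ gives $a\in D$.

Conversely, let $H$ be $\mathbb A_i/G$-generic over $V[G]$. It is upward closed in $\mathbb A_i$, as $h$ is monotone. Let $D\in V$ be dense in $\mathbb A_i$ and $a\in\mathbb A_i/G$. For nonzero $b\le h(a)$ in $\mathbb B$ we have $b\cdot a\neq\mathbb 0$, so there is $d\le b\cdot a$ in $D$, and $h(d)\le b$. So $\{h(d):d\in D,d\le a\}$ is dense below $h(a)\in G$, and some such $d$ is in $\mathbb A_i/G$. Thus $D\cap\mathbb A_i/G$ is dense in $\mathbb A_i/G$, and $H$ meets $D$. Finally, $b\in H\cap\mathbb B$ implies $b=h(b)\in G$. If $b\in G$, then by (2) $a\cdot b\in\mathbb A_i/G$ for all $a\in\mathbb A_i/G$, so the elements below $b$ are dense and $b\in H$.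

Consequently, if $H$ is $\mathbb A_{0\lor1}/G$-generic over $V[G]$, then $H\cap\mathbb A_i$ is $\mathbb A_i/G$-generic over $V[G]$, so $\mathbb A_i/G$-names can be evaluated in $V[H]$.

**Correctness passes to the quotient.** If $\bar{\mathbb A}$ is correct, then
$$a_0\in\mathbb A_0/G,\ a_1\in\mathbb A_1/G\ \Longrightarrow\ a_0\cdot a_1\in\mathbb A_{0\lor1}/G.\tag{7}$$
Let $\mathbb 0\neq b\le h(a_0)\cdot h(a_1)$ with $b\in\mathbb B$. By (2), $h(b\cdot a_0)=h(b\cdot a_1)=b$, so $b\cdot a_0\cdot a_1\ne\mathbb 0$ by correctness, and $b\cdot h(a_0\cdot a_1)\neq\mathbb 0$ by (1). As $b$ was arbitrary, $h(a_0\cdot a_1)\ge h(a_0)\cdot h(a_1)\in G$.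

**Lemma 2.** Let $\bar{\mathbb A}$ be correct and $\mathbb P$ Suslin ccc. Suppose that for every $\mathbb B$-generic $G$, every $p\in\mathbb P^{V[G]}$, all $a_i\in\mathbb A_i/G$ and $\mathbb A_i/G$-names $\dot p_i$ for elements of $\mathbb P$ $(i=0,1)$ with

 (α) $a_0\Vdash\dot p_0\le p$, and

 (β) for every $p'\le p$ in $\mathbb P^{V[G]}$ there is $a_1'\le a_1$ in $\mathbb A_1/G$ with $a_1'\Vdash p'\parallel\dot p_1$,

there are $a_i'\le a_i$ in $\mathbb A_i/G$ such that $a_0'\cdot a_1'\Vdash_{\mathbb A_{0\lor1}/G}\dot p_0\parallel\dot p_1$. Then $\bar{\mathbb E}$ is correct.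

So the condition $p$ lies in $V[G]$, side $0$ has already moved below $p$, and side $1$ cannot refute any strengthening of $p$ made in $V[G]$.

*Proof.* Let $e_i\in\mathbb E_i$ with $c:=h(e_0)\cdot h(e_1)\neq\mathbb 0$, where $h$ is now the projection to $\mathbb E_{0\land1}$.

**Step 1. Choosing the data.** As $c\cdot h(e_1)\ne\mathbb 0$, (1) gives $e_1\cdot c\neq\mathbb 0$. Pick a pair $(a_1,\dot p_1)\le e_1\cdot c$. Then $h(a_1,\dot p_1)\le c$. Pick a pair $(b,\dot p)\in\mathbb E_{0\land1}$ with $(b,\dot p)\le h(a_1,\dot p_1)\le c\le h(e_0)$. By (1), $e_0\cdot(b,\dot p)\ne\mathbb 0$. Pick a pair $(a_0,\dot p_0)\le e_0\cdot(b,\dot p)$. Then $a_0\le b$ and $a_0\Vdash\dot p_0\parallel\dot p$. Replacing $\dot p_0$ by a name for a common extension, we may assume $a_0\Vdash\dot p_0\le\dot p$. Let $G$ be $\mathbb B$-generic with $h(a_0)\in G$. Since $h(a_0)\le b$, also $b\in G$. Put $p=\dot p[G]$.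

**Step 2. Verifying (α) and (β).** Clearly $a_0\in\mathbb A_0/G$, and (α) holds by choice of $\dot p_0$. For (β), let $p'\le p$ in $\mathbb P^{V[G]}$, say $p'=\dot p'[G]$, and let $b'\le b$ in $G$ force $\dot p'\le\dot p$. For each nonzero $b''\le b'$ in $\mathbb B$,
$$(b'',\dot p')\le(b,\dot p)\le h(a_1,\dot p_1),$$
so $(b'',\dot p')\cdot(a_1,\dot p_1)\neq\mathbb 0$ by (1). By (3) there is a nonzero $a''\le a_1\cdot b''$ with $a''\Vdash_{\mathbb A_1}\dot p'\parallel\dot p_1$, and $h(a'')\le b''$. So the set of these $h(a'')$ is dense below $b'\in G$, and some such $a''$ has $h(a'')\in G$. Then $a''\in\mathbb A_1/G$, $a''\le a_1$ and $a''\Vdash_{\mathbb A_1/G}p'\parallel\dot p_1$. This is (β). Applied to $p'=p$, it also shows that $a_1\ge a''$ is in $\mathbb A_1/G$.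

**Step 3. Returning to $V$.** By hypothesis there are $a_0',a_1'$ as stated. By (7), $a_0'\cdot a_1'\in\mathbb A_{0\lor1}/G$. Let $H$ be $\mathbb A_{0\lor1}/G$-generic over $V[G]$ with $a_0'\cdot a_1'\in H$. Then $H$ is $\mathbb A_{0\lor1}$-generic over $V$, and $\dot p_0\parallel\dot p_1$ holds in $V[H]$. So some nonzero $a\le a_0\cdot a_1$ in $\mathbb A_{0\lor1}$ forces $\dot p_0\parallel\dot p_1$. By (3), $e_0\cdot e_1\ge(a_0,\dot p_0)\cdot(a_1,\dot p_1)\neq\mathbb 0$. $\blacksquare$

## 7. Analytic linked pieces

A set $C\subseteq\mathbb P$ is *linked* if any two of its elements are compatible in $\mathbb P$, and *centered* if any finitely many of its elements have a common extension in $\mathbb P$.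

Two examples. In Hechler forcing, conditions are pairs $(s,f)$ with $s\in\omega^{<\omega}$, $f\in\omega^\omega$, $s\subset f$, and $(s',f')\le(s,f)$ iff $s'\supseteq s$ and $f'\ge f$ everywhere. For fixed $s$ the set $C_s$ of all conditions with first coordinate $s$ is Borel and linked, since $(s,\max(f,g))$ extends $(s,f)$ and $(s,g)$. In random forcing, conditions are closed sets of positive measure in $2^\omega$. The set $C_s$ of all $K$ with $\mu(K\cap[s])>\frac12\mu([s])$ is Borel and linked, as two such sets meet in a set of positive measure. By Lebesgue's density theorem every condition is in some $C_s$.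

If $\dot p_0$ and $\dot p_1$ both have extensions in the *same* piece $C_k$, they are compatible. The number $k$ is an absolute witness on which the two sides can agree without seeing each other.

**Theorem 2.** Let $\mathbb P$ be a Suslin forcing and $\langle C_k:k\in\omega\rangle$ a (uniformly) $\boldsymbol\Sigma^1_1$ sequence of linked subsets of $\mathbb P$ with $\bigcup_kC_k$ dense in $\mathbb P$. Then $\mathbb P$ preserves correctness.

*Proof.* **Step 1. The hypotheses persist.** The statements "$C_k\subseteq\mathbb P$ for all $k$", "every $C_k$ is linked" and "$\bigcup_kC_k$ is dense" are $\boldsymbol\Pi^1_2$, hence absolute by Shoenfield. In particular $\mathbb P$ is ccc in every extension: refine the members of an uncountable antichain to elements of $\bigcup_kC_k$. Two refinements would lie in one $C_k$ and be compatible, a contradiction.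

We verify the hypothesis of Lemma 2. Let $G,p,a_i,\dot p_i$ satisfy (α) and (β), work in $V[G]$, and put
$$S_i=\{k:\exists a'\le a_i\text{ in }\mathbb A_i/G\ \ a'\Vdash\exists q\in C_k\ q\le\dot p_i\}\qquad(i=0,1).$$

**Step 2. The two sides can agree on a piece: $S_0\cap S_1\neq\emptyset$.** Suppose $S_0\cap S_1=\emptyset$. Let $G_0\ni a_0$ be $\mathbb A_0/G$-generic over $V[G]$. In $V[G_0]$, the condition $p_0=\dot p_0[G_0]$ is below $p$ by (α), and it has no extension in $C_k$ for any $k\in S_1$: otherwise some $a'\le a_0$ in $G_0$ would force this, giving $k\in S_0$. So the statement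
$$\exists p'\in\mathbb P\ \bigl(p'\le p\wedge\forall k\in S_1\ \neg\exists q\,(q\in C_k\wedge q\le p')\bigr)$$
holds in $V[G_0]$, witnessed by $p_0$. It is $\boldsymbol\Sigma^1_2$ with parameters $p$ and $S_1$ in $V[G]$. By Shoenfield it holds in $V[G]$. Fix such a $p'\in V[G]$. (The condition $p_0$ is on the wrong side for (β); absoluteness replaced it by one in $V[G]$ with the same deficiency.)

By (β) there is $a_1'\le a_1$ in $\mathbb A_1/G$ forcing $p'\parallel\dot p_1$. By density of $\bigcup_kC_k$, a common extension can be taken in some $C_k$, and deciding $k$ we get $a_1''\le a_1'$ in $\mathbb A_1/G$ and $k$ with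
$$a_1''\Vdash\exists q\in C_k\ (q\le p'\wedge q\le\dot p_1).$$
So $k\in S_1$. Moreover, "$p'$ has an extension in $C_k$" is $\boldsymbol\Sigma^1_1$ and holds in an extension of $V[G]$, hence holds in $V[G]$. This contradicts the choice of $p'$.

**Step 3. Compatibility in the amalgam.** Let $k\in S_0\cap S_1$ with witnesses $a_0',a_1'$. By upward $\boldsymbol\Sigma^1_1$-absoluteness, $a_0'\cdot a_1'$ forces over $V[G]$ that $\dot p_0$ and $\dot p_1$ both have extensions in $C_k$. As $C_k$ is still linked, $a_0'\cdot a_1'\Vdash\dot p_0\parallel\dot p_1$. $\blacksquare$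

## 8. Smoothness decides the matter for $\mathbb P_E$

A Borel equivalence relation $E$ on $2^\omega$ is *smooth* if there is a Borel $\vartheta:2^\omega\to2^\omega$ with $xEy\Leftrightarrow\vartheta(x)=\vartheta(y)$. Equality is smooth, with $\vartheta$ the identity. So is "$x$ and $y$ agree on all even coordinates", with $\vartheta(x)(n)=x(2n)$.

**Theorem 3.** For a Borel equivalence relation $E$ on $2^\omega$ the following are equivalent:

1. $E$ is smooth;
2. $\mathbb P_E$ is a countable union of Borel centered sets;
3. $\mathbb P_E$ is a countable union of $\boldsymbol\Sigma^1_1$ linked sets;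
4. $\mathbb P_E$ preserves correctness;
5. $\bar{\mathbb E}$ is correct for $\mathbb P=\mathbb P_E$ and the single Cohen diagram $\bar{\mathbb A}^*$ of Section 4.

*Proof.* **Step 1. From a classifying map to centered pieces (1⇒2).** For $n\in\omega$ and $\tau:2^n\to2$ let
$$C_\tau=\{p\in\mathbb P_E:\forall x\in\mathrm{dom}(p)\ \ p(x)=\tau(\vartheta(x){\restriction}n)\}.$$
This is a Borel set, and there are countably many such $\tau$. If $p_1,\dots,p_m\in C_\tau$, then $p_1\cup\dots\cup p_m$ is a function, as all its values are given by $\tau(\vartheta(x){\restriction}n)$. It is a condition, because $xEy$ gives $\vartheta(x)=\vartheta(y)$ and so equal values. So $C_\tau$ is centered. Given $p\in\mathbb P_E$, choose $n$ such that distinct values of $\vartheta$ on $\mathrm{dom}(p)$ differ below $n$. If $x,y\in\mathrm{dom}(p)$ and $\vartheta(x){\restriction}n=\vartheta(y){\restriction}n$, then $\vartheta(x)=\vartheta(y)$, so $xEy$ and $p(x)=p(y)$. So $\tau(\vartheta(x){\restriction}n)=p(x)$ is well defined for $x\in\mathrm{dom}(p)$. Extend $\tau$ to $2^n$ arbitrarily. Then $p\in C_\tau$.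

**Step 2. The middle implications.** (2⇒3) Borel sets are $\boldsymbol\Sigma^1_1$ and centered sets are linked. (3⇒4) is Theorem 2; a countable sequence of $\boldsymbol\Sigma^1_1$ sets is uniformly $\boldsymbol\Sigma^1_1$, because one real codes all the parameters. (4⇒5) holds because $\bar{\mathbb A}^*$ is correct.

**Step 3. From non-smoothness to the Cohen diagram (5⇒1).** Suppose $E$ is not smooth. By the Glimm–Effros dichotomy (Harrington–Kechris–Louveau, J. Amer. Math. Soc. 3 (1990)) there is a continuous injection $\rho:2^\omega\to2^\omega$ with $xE_0y\Leftrightarrow\rho(x)E\rho(y)$. This is a $\boldsymbol\Pi^1_1$ statement about a code of $\rho$, hence absolute. We check the hypotheses of Lemma 1 for $\bar{\mathbb A}^*$ and the names $\dot x_i=\rho(\dot c_i)$.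

(i) By (5), $\Vdash_{\mathbb A_{0\lor1}}\rho(\dot c_0)E\rho(\dot c_1)$.

(ii) Let $z\in V\cap2^\omega$. If in $V$ there is no $x$ with $\rho(x)Ez$, this is a $\boldsymbol\Pi^1_1$ statement, so it remains true and $\rho(c_i)$ is not $E$-equivalent to $z$. Otherwise fix $x_0\in V$ with $\rho(x_0)Ez$. If $\rho(c_i)Ez$, then $\rho(c_i)E\rho(x_0)$ and so $c_iE_0x_0$, which contradicts (6).

By Lemma 1, $\bar{\mathbb E}$ is not correct, so 5 fails. $\blacksquare$

**Remark (a): bounded antichains are not enough.** We have $\mathbb P_{E_0}=\bigcup_kD_k$ with the Borel sets $D_k=\{p:|\mathrm{dom}(p)|\le k\}$, and every antichain in $D_k$ has at most $2^k$ elements. Indeed, let $p_1,\dots,p_m\in D_k$ be pairwise incompatible, and let $F$ be the finite set of classes that occur in the domains of the $\hat p_j$. At least $2^{|F|-k}$ of the $2^{|F|}$ functions $F\to2$ extend a given $\hat p_j$, and no function extends two of them. So $m\le2^k$. Since $\mathbb P_{E_0}$ does not preserve correctness, "linked" in Theorem 2 cannot be replaced by "having antichains only of bounded finite size".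

**Remark (b): the definition matters, not the isomorphism type.** In every model, $p\mapsto\hat p$ maps $\mathbb P_{E_0}$ onto $\mathrm{Fn}(2^\omega/E_0,2)$ (finite partial functions, ordered by reverse inclusion). It preserves the order and, by (4), compatibility and incompatibility. As $E_0$-classes are countable, $|2^\omega/E_0|=2^{\aleph_0}$. So $\mathbb P_{E_0}$ and $\mathbb P_{=}$ both have completion isomorphic to $\mathrm{r.o.}(\mathrm{Fn}(2^{\aleph_0},2))$. Yet $\mathbb P_{=}$ preserves correctness and $\mathbb P_{E_0}$ does not.

It is instructive to see what happens to the proof of Theorem 2 here. By the axiom of choice there is a function $\vartheta$, not Borel, with $xE_0y\Leftrightarrow\vartheta(x)=\vartheta(y)$: choose a representative of each class. The computation in Step 1 above did not use definability for centeredness or covering, so the sets $C_\tau$ built from this $\vartheta$ show that $\mathbb P_{E_0}$ is $\sigma$-centered in $V$. But these $C_\tau$ have no definition to be reinterpreted. Step 3 of Theorem 2 needs "the same" $C_k$ in $V[G_0]$, $V[G_1]$ and the amalgam, and there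 is none.

## 9. Mutually generic sides

In $\bar{\mathbb A}^*$ the two Cohen reals are tied together: each is computable from the other and a finite change. Perhaps the failure needs such entanglement? In a product extension one cannot have $c_0E_0c_1$ with $c_0,c_1$ new, since then $c_0$ would be in both side extensions and hence in $V$. (If $(a,a')$ forces $\sigma=\tau$ for a real $\sigma$ from the left and $\tau$ from the right, then $a$ decides every $\sigma(n)$. Otherwise choose extensions of $a$ deciding $\sigma(n)=0$ and $\sigma(n)=1$, and an extension of $a'$ deciding $\tau(n)$; one of the two resulting pairs forces $\sigma(n)\neq\tau(n)$.) But an equivalence class can be common to both sides without having a common member.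

**Theorem 4.** There are a Borel ccc $\mathbb P$ and a cBa $\mathbb A_0=\mathbb A_1$ such that for $\mathbb A_{0\land1}=\{\mathbb 0,\mathbb 1\}$ and $\mathbb A_{0\lor1}=\mathrm{r.o.}(\mathbb A_0\times\mathbb A_1)$ (forcing product; this diagram is trivially correct), $\bar{\mathbb E}$ is not correct.

*Proof.* The diagram is correct because $a_0$ and $a_1$ are embedded as $(a_0,\mathbb 1)$ and $(\mathbb 1,a_1)$, whose product is $(a_0,a_1)\ne\mathbb 0$ if $a_0,a_1\neq\mathbb 0$.

**Step 1. The relation.** On $(2^\omega)^\omega\cong2^\omega$ let $xF_2y$ iff $\mathrm{ran}(x)=\mathrm{ran}(y)$. For instance, $(z,w,z,w,\dots)$ and $(w,z,z,z,\dots)$ are equivalent. This is Borel: for all $n$ there is $m$ with $x(n)=y(m)$, and conversely. Let $\mathbb P=\mathbb P_{F_2}$.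

**Step 2. The names.** Let $\mathbb A_0=\mathbb A_1=\mathrm{r.o.}(\mathrm{Coll}(\omega,2^\omega))$, where $\mathrm{Coll}(\omega,2^\omega)$ consists of the finite partial functions from $\omega$ to $2^\omega$, and let $\dot c_0,\dot c_1$ be the two generic enumerations of $2^\omega\cap V$. In the product extension both have range $2^\omega\cap V$, so $\dot c_0F_2\dot c_1$ is forced. For $z\in V$, the set $\mathrm{ran}(z)$ is countable in $V$, hence different from $2^\omega\cap V=\mathrm{ran}(\dot c_i)$. So it is forced that $\dot c_i$ is not $F_2$-equivalent to any ground model element.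

Lemma 1 now applies to $E=F_2$ and $\dot x_i=\dot c_i$. $\blacksquare$

## 10. Independent sets in the one-flip graph

Within the family $\mathbb P_E$, having countably many analytic linked pieces is the same as preserving correctness. Among all Borel ccc forcings it is not.

For $x,y\in2^\omega$ let $x\,\Gamma\,y$ iff $x$ and $y$ differ in exactly one coordinate.

**Definition (the forcing $\mathbb P_\Gamma$).** Conditions are the finite $\Gamma$-independent subsets of $2^\omega$ (no two members are $\Gamma$-related), ordered by reverse inclusion.

For example, $\{000\dots\}$ and $\{1000\dots\}$ are incompatible, while $\{000\dots\}$ and $\{11000\dots\}$ are compatible. In general $p\parallel q$ iff $p\cup q$ is $\Gamma$-independent, and all relations are Borel.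

**$\mathbb P_\Gamma$ is ccc.** Given uncountably many conditions $p_\alpha$, thin out so that the sets of $E_0$-classes met by $p_\alpha$ form a $\Delta$-system with finite root $R$. As $\bigcup R$ is countable, it has countably many finite subsets, so we may also assume that all $p_\alpha$ have the same trace on $\bigcup R$. Let $\alpha\neq\beta$, $x\in p_\alpha$, $y\in p_\beta$, and suppose $x\,\Gamma\,y$. Then $xE_0y$, so their class is met by both conditions and lies in $R$. So $x,y$ are both in the common trace, which is contained in $p_\alpha$. This contradicts independence of $p_\alpha$. Hence the remaining conditions are pairwise compatible. The argument works in every model.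

**Theorem 5.** $\mathbb P_\Gamma$ preserves correctness, but it is not a countable union of $\boldsymbol\Sigma^1_1$ linked sets. No dense subset of it is such a union either.

So the converse of Theorem 2 fails.

*Proof.* **Step 1. No analytic linked pieces.** It suffices to refute that $\bigcup_kC_k$ is dense for some analytic linked sets $C_k$. Let $B_k=\{x\in2^\omega:\exists q\in C_k\ q\le\{x\}\}$. These sets are analytic, and by density they cover $2^\omega$. So some $B_k$ is nonmeager. It has the Baire property, so it is comeager in some $[s]$. Flipping the coordinate $|s|$ is a homeomorphism of $[s]$, so the set of $x\in[s]$ such that both $x$ and its flip $y$ are in $B_k$ is comeager in $[s]$, hence nonempty. For such $x,y$ there are $q,q'\in C_k$ with $x\in q$ and $y\in q'$. As $C_k$ is linked, $q$ and $q'$ have a common extension, which contains both $x$ and $y$. But $x\,\Gamma\,y$, a contradiction.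

For preservation we verify the hypothesis of Lemma 2. Let $G,p,a_i,\dot p_i$ satisfy (α) and (β).

**Step 2. Separating old and new points.** Here we reduce the task to avoiding edges between new points. The set $\dot p_0\cap V[G]$ is a finite subset of $V[G]$, so it is an element of $V[G]$. Shrinking $a_0$ in $\mathbb A_0/G$, we may assume that $a_0$ decides it to be $r_0$ and that $a_0\Vdash\dot p_0\setminus V[G]=\{\dot x_1,\dots,\dot x_l\}$ for a fixed $l$. By (α), $a_0\Vdash p\subseteq\dot p_0$, so $p\subseteq r_0$, that is, $r_0\le p$. Apply (β) to $p'=r_0$: after shrinking $a_1$ in $\mathbb A_1/G$ we may assume $a_1\Vdash r_0\parallel\dot p_1$, and, shrinking further, that $a_1$ decides $\dot p_1\cap V[G]=r_1$ and forces $\dot p_1\setminus V[G]=\{\dot y_1,\dots,\dot y_m\}$.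

Since $r_1\subseteq\dot p_1$ is forced by $a_1$, the set $r_0\cup r_1$ is $\Gamma$-independent. All $\Gamma$-neighbors of elements of $V[G]$ are in $V[G]$, so there are no edges between $r_0$ and the $\dot y_j$, nor between $r_1$ and the $\dot x_i$. There are none inside $\dot p_0$ or inside $\dot p_1$. It remains to avoid edges $\dot x_i\,\Gamma\,\dot y_j$.

**Step 3. Enough alternatives on side $0$.** We want $m+1$ finite approximations to $(\dot x_1,\dots,\dot x_l)$ that are far apart from each other; then $m$ points on the other side cannot be close to all of them. Let $N=m+1$, and let $G_0^1\times\dots\times G_0^N$ be generic over $V[G]$ for the product of $N$ copies of $\mathbb A_0/G$, with $a_0$ in each $G_0^t$. Put $x_i^t=\dot x_i[G_0^t]$. For $t\neq t'$ and any $i,i'$, the reals $x_i^t$ and $x_{i'}^{t'}$ differ at infinitely many places. Otherwise $x_i^tE_0x_{i'}^{t'}$, so $x_i^t\in V[G_0^t]\cap V[G_0^{t'}]$, and this real lies in $V[G]$ by mutual genericity (the argument in parentheses in Section 9, over $V[G]$). But $x_i^t\notin V[G]$.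

There are finitely many such pairs, so there is $K<\omega$ such that $x_i^t{\restriction}K$ and $x_{i'}^{t'}{\restriction}K$ differ in at least $3$ places whenever $t\neq t'$. Put $u_i^t=x_i^t{\restriction}K$ and choose $a_0^t\le a_0$ in $G_0^t$ with $a_0^t\Vdash\dot x_i{\restriction}K=u_i^t$ for all $i\le l$. The filters $G_0^t$ have now done their work. What we keep is $K$, the finite sequences $u_i^t$ and the conditions $a_0^t\in\mathbb A_0/G$, all in $V[G]$.

**Step 4. Counting.** Let $a_1'\le a_1$ in $\mathbb A_1/G$ decide $\dot y_j{\restriction}K=v_j$ for all $j\le m$. For each $j$ there is at most one $t$ such that some $u_i^t$ differs from $v_j$ in at most one place: if $u_i^t$ and $u_{i'}^{t'}$ both did, they would differ from each other in at most two places, so $t=t'$. As $N>m$, there is $t$ such that every $u_i^t$ differs from every $v_j$ in at least two places.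

By (7), $a_0^t\cdot a_1'\in\mathbb A_{0\lor1}/G$. It forces that each $\dot x_i$ differs from each $\dot y_j$ in at least two coordinates, so there is no edge $\dot x_i\,\Gamma\,\dot y_j$. With Step 2, $\dot p_0\cup\dot p_1$ is forced to be $\Gamma$-independent, that is, $a_0^t\cdot a_1'\Vdash\dot p_0\parallel\dot p_1$. So $a_0'=a_0^t$ and $a_1'$ are as Lemma 2 requires, and $\bar{\mathbb E}$ is correct. $\blacksquare$
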